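# Flat circle bundles over $PSL(2,\mathbb R)/\Gamma_0$ and centralizers that are too large

## 1. The bundles $X_\rho$, the maps $f_\rho$, and sliding along $H$-orbits

Write $\mathbb T=\mathbb R/\mathbb Z$ and $\tau_t(\theta)=\theta+t$. Let $H=PSL(2,\mathbb R)$, and let $\Gamma_0<H$ be a torsion-free cocompact lattice, that is, the fundamental group of a closed surface of genus $\mathbf g\ge 2$. Put $M=H/\Gamma_0$, a compact 3-manifold, and $G=H\times\mathbb T$.

**Definition (the bundle $X_\rho$).** For a homomorphism $\rho:\Gamma_0\to\mathbb T$ let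
$$\Gamma_\rho=\{(\gamma,\rho(\gamma)):\gamma\in\Gamma_0\}<G,\qquad X_\rho=G/\Gamma_\rho .$$

So $X_\rho$ is $H\times\mathbb T$ with the identifications
$$(h\gamma,\theta+\rho(\gamma))\Gamma_\rho=(h,\theta)\Gamma_\rho\qquad(\gamma\in\Gamma_0). \tag{1}$$
The group $\Gamma_\rho$ is discrete, since its projection to $H$ is injective with discrete image. The map $(h,\theta)\Gamma_\rho\mapsto h\Gamma_0$ makes $X_\rho$ a circle bundle over the compact manifold $M$, so $X_\rho$ is compact and $\Gamma_\rho$ is cocompact. The projection $G\to X_\rho$ is a covering. We call $\rho(\Gamma_0)\subset\mathbb T$ the monodromy group.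

Two groups act on $X_\rho$. The group $H$ acts on the left, $h'\cdot(h,\theta)\Gamma_\rho=(h'h,\theta)\Gamma_\rho$, and $\mathbb T$ acts by $\hat\tau_t(h,\theta)\Gamma_\rho=(h,\theta+t)\Gamma_\rho$; the two actions commute. The fibers of $X_\rho\to M$ are the $\mathbb T$-orbits. By (1), the points $(h,\theta)\Gamma_\rho$ and $(h',\theta')\Gamma_\rho$ lie in the same $H$-orbit exactly when $\theta'-\theta\in\rho(\Gamma_0)$.

Let
$$a_s=\begin{pmatrix}e^{s/2}&0\\0&e^{-s/2}\end{pmatrix},\qquad u^+_t=\begin{pmatrix}1&t\\0&1\end{pmatrix},\qquad u^-_t=\begin{pmatrix}1&0\\t&1\end{pmatrix},\qquad U^\pm=\{u^\pm_t:t\in\mathbb R\}.$$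
Then
$$a_su^\pm_ta_s^{-1}=u^\pm_{e^{\pm s}t}, \tag{2}$$
and $U^+,U^-$ together generate $H$. Fix $\lambda>0$, put $a=a_\lambda$, and define
$$f_\rho:X_\rho\to X_\rho,\qquad f_\rho\big((h,\theta)\Gamma_\rho\big)=(ah,\theta)\Gamma_\rho .$$

What commutes with $f_\rho$? All $a_s$ commute with $a$, and $f_\rho$ does not touch $\theta$. So one may try to slide along the $a_s$-direction by an amount depending on $\theta$:
$$g_s\big((h,\theta)\Gamma_\rho\big)=(a_{s(\theta)}h,\theta)\Gamma_\rho . \tag{3}$$
This formula respects (1) if $s(\theta+\rho(\gamma))=s(\theta)$ for all $\gamma$ and $\theta$. Three cases by hand: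

- If $\rho=0$, then $X_\rho=M\times\mathbb T$, $f_\rho=L_a\times\mathrm{id}$, and every function $s$ on the circle is allowed. The centralizer of $f_\rho$ contains a copy of $C^\infty(\mathbb T,\mathbb R)$.
- If $\rho(\Gamma_0)=\{0,\tfrac12\}$, every $s$ of period $\tfrac12$ is allowed, for example $s(\theta)=\cos 4\pi\theta$. Again this is an infinite-dimensional family.
- If $\rho$ sends one standard generator to an irrational number and the others to $0$, then $\rho(\Gamma_0)$ is dense in $\mathbb T$, and a continuous invariant $s$ is constant.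

Moreover, invariance of $s$ is needed. If $(a_{s(\theta)}h,\theta)\Gamma_\rho=(a_{s'}h\gamma,\theta+\rho(\gamma))\Gamma_\rho$ for all $h$, where $s'=s(\theta+\rho(\gamma))$, then multiplying the right-hand representative by $(\gamma,\rho(\gamma))^{-1}$ shows $h^{-1}a_{s'-s(\theta)}h\in\Gamma_0$ for all $h$. This is a continuous function of $h\in H$ with values in a discrete set, so it is constant, so $a_{s'-s(\theta)}$ is central in $H$. The center of $H$ is trivial, so $s'=s(\theta)$.

The switch between finite and infinite monodromy is what everything below turns on. Finite subgroups of $\mathbb T$ give huge centralizers, infinite ones give small centralizers, and a homomorphism with infinite image is a limit of homomorphisms with finite image.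

## 2. Affine K-maps and a conjecture about nearby centralizers

**Definition (affine diffeomorphism).** Let $G$ be a Lie group, $\Gamma<G$ a cocompact discrete subgroup, $X=G/\Gamma$. An affine diffeomorphism of $X$ is a map $f_0=L_a\circ\Psi$, with $L_a$ left multiplication by some $a\in G$ and $\Psi$ an automorphism of $G$ preserving $\Gamma$; it induces a diffeomorphism of $X$.

On $\mathbb R/\mathbb Z$ the affine diffeomorphisms are $\theta\mapsto\pm\theta+t$. Our $f_\rho$ is affine, with $\Psi=\mathrm{id}$ and left multiplication by $(a,0)$.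

**Definition (K-property, Pinsker algebra).** An invertible measure-preserving map $f$ of a standard probability space with $\sigma$-algebra $\mathcal B$ is a Kolmogorov automorphism, or has the $K$-property, if there is a $\sigma$-algebra $\mathcal K\subset\mathcal B$ with $\mathcal K\subset f\mathcal K$, with $\bigvee_n f^n\mathcal K=\mathcal B$, and with $\bigcap_nf^{-n}\mathcal K$ trivial. The Pinsker $\sigma$-algebra of $f$ is $\mathcal P=\{A: h(f,\{A,A^c\})=0\}$.

The Rokhlin–Sinai theorem says that $f$ is $K$ if and only if $\mathcal P$ is trivial, that is, consists of sets of measure $0$ or $1$. Bernoulli shifts are $K$. A circle rotation is not: its entropy is $0$, so $\mathcal P$ is everything. An affine diffeomorphism satisfies the $K$-property if it is a Kolmogorov automorphism for the normalized Haar measure on $X$.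

For $f\in\mathrm{Diff}^\infty(X)$ and $1\le r\le\infty$, the $C^r$-centralizer is $\mathcal Z^r(f)=\{g\in\mathrm{Diff}^r(X):g\circ f=f\circ g\}$. The following statement is taken from Zhijing Wendy Wang, "Local Centralizer Rigidity near Elements of the Weyl Chamber Flow", arXiv:2309.07282 (2023).

**Conjecture.** Let $f_0:X\to X$ be an affine diffeomorphism that satisfies the $K$-property. Then for every $f\in\mathrm{Diff}^\infty(X)$ sufficiently $C^1$-close to $f_0$, the centralizer $\mathcal Z^\infty(f)$ is a $C^0$-closed Lie subgroup of $\mathrm{Diff}^\infty(X)$.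

We disprove it, so the words in the conclusion must be read generously.

**Definition (Lie subgroup, $C^0$-closed).** A Lie subgroup of $\mathrm{Diff}^r(X)$ is the image of an injective homomorphism $i:L\to\mathrm{Diff}^r(X)$, where $L$ is a finite-dimensional second countable Lie group and $i$ is continuous for the $C^0$ topology on the target. A subset of $\mathrm{Diff}^r(X)$ is $C^0$-closed if it is closed in $\mathrm{Homeo}(X)$ with the topology of uniform convergence.

The first definition includes immersed Lie subgroups. It also includes subgroups that are Lie groups in the $C^k$ subspace topology for some $k$, because these topologies are separable metrizable, so such a group is second countable, and they are finer than $C^0$. For instance, on $\mathbb T^2$ the translations by $t(1,\sqrt2)$, $t\in\mathbb R$, form a Lie subgroup that is not $C^0$-closed: every translation is a uniform limit of these. In the second definition, closedness in $\mathrm{Diff}^\infty(X)$ alone would say nothing: the equation $gf=fg$ passes to uniform limits, so every centralizer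 is closed there.

**Theorem 1.** Let $\rho$ have infinite image (for example, one standard generator goes to an irrational and the others to $0$). Put $X=X_\rho$, $f_0=f_\rho$.

1. $f_0$ has the $K$-property.
2. There are Haar-measure-preserving $f_n\in\mathrm{Diff}^\infty(X)$ with $f_n\to f_0$ in $C^\infty$ such that, for every $n$, $\mathcal Z^\infty(f_n)$ is not a Lie subgroup, contains an injective continuous image of $\mathbb R^N$ as a subgroup for every $N$, and is not $C^0$-closed.

So the conjecture is false. The next theorem computes the centralizers of all the model maps. In particular $f_0$ itself satisfies the conclusion of the conjecture; it is the nearby maps that fail. Let $\kappa=\mathrm{diag}(1,-1)$, so that $PGL(2,\mathbb R)=H\sqcup\kappa H$.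

**Theorem 2.** Let $\rho\in\mathrm{Hom}(\Gamma_0,\mathbb T)$ be arbitrary and $1\le r\le\infty$. Then $\mathcal Z^r(f_\rho)$ consists exactly of the maps
$$(h,\theta)\Gamma_\rho\mapsto\big(a_{s(\theta)}\kappa^\iota h\,n,\ \psi(\theta)\big)\Gamma_\rho \tag{4}$$
where $\iota\in\{0,1\}$; $n\in N_{PGL(2,\mathbb R)}(\Gamma_0)$ with $\kappa^\iota n\in H$; $s\in C^r(\mathbb T,\mathbb R)$ is invariant under $\rho(\Gamma_0)$; and $\psi\in\mathrm{Diff}^r(\mathbb T)$ satisfies $\psi(\theta+\rho(\gamma))=\psi(\theta)+\rho(n^{-1}\gamma n)$ for all $\gamma\in\Gamma_0$. Consequently: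

- if $\rho(\Gamma_0)$ is infinite, $\mathcal Z^1(f_\rho)=\mathcal Z^\infty(f_\rho)$ is a $C^0$-closed 2-dimensional Lie group of affine maps containing $\mathbb R\times\mathbb T$ (left translations by $a_s$ and by $\mathbb T$) with finite index;
- if $\rho(\Gamma_0)$ is finite, $\mathcal Z^r(f_\rho)$ is infinite-dimensional for every $r\ge1$, is not a Lie subgroup, and is not $C^0$-closed.

One might still try to save the conjecture by allowing infinite-dimensional Lie groups.

**Theorem 3.** Let $f_0=f_\rho$ be as in Theorem 1. Every $C^\infty$-neighborhood of $f_0$ contains $f\in\mathrm{Diff}^\infty(X)$ such that for all $1\le r\le\infty$, $\mathcal Z^r(f)$ is not $C^0$-closed and is not locally path-connected in the $C^j$ topology for any $0\le j\le r$. In particular, with such a topology it is not a Lie group modelled on any topological vector space (Fréchet or otherwise).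

A first attempt at a counterexample would be to use the maps $g_s$ directly on one model $f_\rho$. This stops at once. If $\rho(\Gamma_0)\subset\langle 1/q\rangle$, then $e^{2\pi iq\theta}$ is a well-defined nonconstant $f_\rho$-invariant function on $X_\rho$, so $f_\rho$ is not even ergodic, let alone $K$. If $\rho(\Gamma_0)$ is infinite, then Section 1 shows that (3) defines nothing for nonconstant $s$. No single $\rho$ does both jobs.

But the conjecture asks for the $K$-property of $f_0$ only. So take $f_0=f_\rho$ with infinite image and approximate $\rho$ by $\rho_n$ with finite image. The remaining difficulty is that $f_{\rho_n}$ lives on a different manifold, $X_{\rho_n}$. Section 4 removes it with a diffeomorphism $X_{\rho_n}\to X_\rho$ for which the transported map is close to $f_\rho$.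

## 3. Infinite monodromy gives the K-property

Let $\rho$ have infinite, hence dense, image. We prove part 1 of Theorem 1. All measures are normalized Haar measures.

**Step 1: $f_0$ is mixing.** Mixing is needed later to exclude eigenfunctions. The Howe–Moore theorem says that in a unitary representation of $H$ without nonzero invariant vectors, matrix coefficients tend to $0$ at infinity in $H$. We apply it to the orthogonal complement of the constants in $L^2(X)$. Since $f_0^m$ is left translation by $a^m$ and $a^m\to\infty$, mixing follows once we know that $H$-invariant $L^2$ functions are constant.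

Let $F(h,\theta)$ be the lift to $G$ of such a function. For each $h'$ we have $F(h'h,\theta)=F(h,\theta)$ for a.e. $(h,\theta)$. By Fubini, for a.e. $\theta$ there is an $h$ such that this holds for a.e. $h'$, so $F(\cdot,\theta)$ is a.e. constant. Thus $F(h,\theta)=\varphi(\theta)$ a.e., and (1) gives $\varphi(\theta+\rho(\gamma))=\varphi(\theta)$. For the Fourier coefficients this reads $\hat\varphi(k)\big(e^{2\pi ik\rho(\gamma)}-1\big)=0$. If $k\ne0$, some $\gamma$ has $k\rho(\gamma)\neq0$ in $\mathbb T$; otherwise $\rho(\Gamma_0)$ would lie in the finite group of $k$-torsion points. So $\hat\varphi(k)=0$ for $k\ne0$, and $\varphi$ is constant.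

**Step 2: the base map is $K$.** The map $f_0$ covers $\bar f=L_a$ on $M$. Via $h\mapsto h^{-1}$, which carries $ah\Gamma_0$ to $\Gamma_0h^{-1}a^{-1}$, $\bar f$ becomes the time-$(-\lambda)$ map of the geodesic flow of a compact hyperbolic surface. It is Bernoulli (Ornstein–Weiss, *Geodesic flows are Bernoullian*, 1973), hence $K$.

**Step 3: what $\mathcal P$ sees of the base is trivial.** Let $\mathcal P$ be the Pinsker $\sigma$-algebra of $f_0$ and $\mathcal B_M$ the $\sigma$-algebra pulled back from $M$. If $A\in\mathcal P\cap\mathcal B_M$, then $\{A,A^c\}$ is a zero-entropy partition for the $K$-automorphism $\bar f$, so $A$ has measure $0$ or $1$. Hence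
$$\text{a function that is both }\mathcal P\text{- and }\mathcal B_M\text{-measurable is a.e. constant.} \tag{5}$$

**Step 4: $\mathcal P$ is trivial.** We decompose $1_A$, $A\in\mathcal P$, along the circle action. Each $\hat\tau_t$ preserves measure and commutes with $f_0$, so $h(f_0,\{\hat\tau_t^{-1}A,\hat\tau_t^{-1}A^c\})=h(f_0,\{A,A^c\})$ and $\hat\tau_t$ preserves $\mathcal P$. For $A\in\mathcal P$ and $k\in\mathbb Z$ put
$$\varphi_k(x)=\int_0^1e^{-2\pi ikt}\,1_A(\hat\tau_tx)\,dt,\qquad\text{so}\qquad \varphi_k\circ\hat\tau_t=e^{2\pi ikt}\varphi_k .$$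
The function $\varphi_k$ is bounded, and it is $\mathcal P$-measurable, being an integral of elements of the closed subspace $L^2(\mathcal P)$. Moreover $1_A=\sum_k\varphi_k$ in $L^2$, the decomposition into characters of $\mathbb T$.

Suppose $\varphi_k\neq0$ for some $k\ne0$. Then $|\varphi_k|$ is $\hat\tau$-invariant, so $\mathcal B_M$-measurable, and also $\mathcal P$-measurable. By (5) it is a constant, nonzero by assumption. Hence $\omega=(\varphi_k\circ f_0)/\varphi_k$ is defined. It is $\mathcal P$-measurable because $f_0$ preserves $\mathcal P$. It is $\hat\tau$-invariant because $f_0$ commutes with $\hat\tau_t$, so numerator and denominator are both multiplied by $e^{2\pi ikt}$. By (5), $\omega$ is constant, so $\varphi_k$ is an eigenfunction of $f_0$ with $|\omega|=1$. A mixing map has only constant eigenfunctions. Indeed, if $\omega\ne1$, then $\int\varphi_k=0$ and $\langle\varphi_k\circ f_0^m,\varphi_k\rangle=\omega^m\|\varphi_k\|^2\not\to0$, against mixing; if $\omega=1$, ergodicity makes $\varphi_k$ constant. So $\varphi_k$ is a nonzero constant, and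 $\varphi_k\circ\hat\tau_t=e^{2\pi ikt}\varphi_k$ contradicts $k\neq0$.

So $\varphi_k=0$ for all $k\ne0$, hence $1_A=\varphi_0$ is $\hat\tau$-invariant, $A\in\mathcal P\cap\mathcal B_M$, and $A$ is trivial by (5). By Rokhlin–Sinai, $f_0$ is $K$. This proves part 1. $\square$

## 4. Changing the monodromy by a small homomorphism

We build $f_n$ on $X_\rho$, smoothly conjugate to $f_{\rho_n}$ with $\rho_n$ of finite image, and $C^\infty$-close to $f_\rho$.

**Step 1: approximate $\rho$.** The abelianization of $\Gamma_0$ is $\mathbb Z^{2\mathbf g}$, so $\mathrm{Hom}(\Gamma_0,\mathbb T)\cong\mathbb T^{2\mathbf g}$. Torsion points are dense in this torus, and a torsion point is a homomorphism with finite image. Choose such $\rho_n\to\rho$. Lift the values of $\rho-\rho_n$ on the generators of $\mathbb Z^{2\mathbf g}$ to real numbers of smallest absolute value. This gives homomorphisms $\ell_n:\Gamma_0\to\mathbb R$ with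
$$\ell_n\equiv\rho-\rho_n\pmod{\mathbb Z},\qquad\ell_n\to0 .$$
In a basis $(e_i)$ of the finite-dimensional space $\mathrm{Hom}(\Gamma_0,\mathbb R)$ write $\ell_n=\sum_ic^n_ie_i$; then $c^n_i\to0$ for each $i$.

**Step 2: write a real homomorphism as an equivariance defect.** We want smooth $u_n:H\to\mathbb R$ with $u_n(h\gamma)=u_n(h)+\ell_n(\gamma)$, in order to shear one bundle onto the other. Choose $\chi\in C_c^\infty(H)$, $\chi\ge0$, with $\sum_{\gamma\in\Gamma_0}\chi(h\gamma)=1$ for all $h$. (Take $\chi_0\ge0$ in $C_c^\infty(H)$, positive on a compact set $K$ with $K\Gamma_0=H$, and divide it by $\sum_\gamma\chi_0(h\gamma)$.) Let $u^{(i)}(h)=-\sum_\gamma e_i(\gamma)\chi(h\gamma)$, a locally finite sum. Substituting $\gamma'=\gamma_0\gamma$,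
$$u^{(i)}(h\gamma_0)=-\sum_{\gamma'}\big(e_i(\gamma')-e_i(\gamma_0)\big)\chi(h\gamma')=u^{(i)}(h)+e_i(\gamma_0).$$
So $u_n=\sum_ic^n_iu^{(i)}$ satisfies $u_n(h\gamma)=u_n(h)+\ell_n(\gamma)$.

**Step 3: the diffeomorphism between different bundles.** Define
$$\Phi_n:X_{\rho_n}\to X_\rho,\qquad(h,\theta)\Gamma_{\rho_n}\mapsto(h,\theta+u_n(h))\Gamma_\rho .$$
To see that it is well defined, replace $(h,\theta)$ by $(h\gamma,\theta+\rho_n(\gamma))$. The image becomes
$$\big(h\gamma,\ \theta+\rho_n(\gamma)+u_n(h)+\ell_n(\gamma)\big)=(h,\theta+u_n(h))\,(\gamma,\rho(\gamma)),$$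
the same point of $X_\rho$. Its inverse is $(h,\theta)\Gamma_\rho\mapsto(h,\theta-u_n(h))\Gamma_{\rho_n}$, well defined in the same way. On $G$ it is a shear in the circle direction, which preserves Haar measure. So $\Phi_n$ is a Haar-measure-preserving $C^\infty$ diffeomorphism.

**Step 4: the transported map is close to $f_0$.** Put $f_n=\Phi_nf_{\rho_n}\Phi_n^{-1}$. Following a point, $(h,\theta)\mapsto(h,\theta-u_n(h))\mapsto(ah,\theta-u_n(h))\mapsto(ah,\theta-u_n(h)+u_n(ah))$, so
$$f_n\big((h,\theta)\Gamma_\rho\big)=(ah,\theta+w_n(h))\Gamma_\rho,\qquad w_n=\sum_ic^n_iw^{(i)},\quad w^{(i)}(h)=u^{(i)}(ah)-u^{(i)}(h). \tag{6}$$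
The point is that $w^{(i)}$ is right $\Gamma_0$-invariant: both terms gain the same constant $e_i(\gamma)$. So the $w^{(i)}$ are finitely many fixed smooth functions on the compact manifold $M$, and $c^n_i\to0$ gives $w_n\to0$ in $C^\infty(M)$. Now $f_n$ is $f_0$ followed by $(h,\theta)\Gamma_\rho\mapsto(h,\theta+w_n(a^{-1}h))\Gamma_\rho$, and the second map tends to the identity in $C^\infty$. Hence $f_n\to f_0$ in $C^\infty$, and $f_n$ preserves Haar measure.

## 5. Finite monodromy: abelian groups of every dimension in the centralizer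

**Lemma 1.** Let $\sigma\in\mathrm{Hom}(\Gamma_0,\mathbb T)$ have finite image $F$, and let $1\le r\le\infty$. Then $\mathcal Z^r(f_\sigma)$ contains an injective continuous image of $\mathbb R^N$ as a subgroup for every $N$, is not a Lie subgroup of $\mathrm{Diff}^r(X_\sigma)$, and is not $C^0$-closed.

**Step 1: an embedded function space.** For $s\in C^0(\mathbb T/F,\mathbb R)$, viewed as an $F$-invariant function on $\mathbb T$, formula (3) defines a homeomorphism $g_s$ of $X_\sigma$ with inverse $g_{-s}$. We have $g_sg_{s'}=g_{s+s'}$ and $g_sf_\sigma=f_\sigma g_s$, and $g_s\in\mathrm{Diff}^\infty(X_\sigma)$ if $s$ is smooth. The map $s\mapsto g_s$ is continuous from the sup-norm to the $C^0$ topology: since $g_s(x)=a_{s(\theta)-s'(\theta)}\,g_{s'}(x)$ for $x=(h,\theta)\Gamma_\sigma$, the uniform distance from $g_s$ to $g_{s'}$ is at most $\sup\{d(a_ty,y):|t|\le\|s-s'\|_\infty,\ y\in X_\sigma\}$, which tends to $0$ with $\|s-s'\|_\infty$ by compactness.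

It is injective. If $g_s=\mathrm{id}$, then for each $\theta$ and all $h$ the element $h^{-1}a_{s(\theta)}h$ lies in $\Gamma_0$. By connectedness of $H$ and discreteness of $\Gamma_0$ it does not depend on $h$, so $a_{s(\theta)}$ is central and $s(\theta)=0$. Restricting to an $N$-dimensional subspace of $C^\infty(\mathbb T/F,\mathbb R)$ gives the first claim.

**Step 2: not a Lie subgroup.** Suppose $\mathcal Z^r(f_\sigma)=i(L)$ as in the definition. Choose a linear subspace $E\subset C^\infty(\mathbb T/F,\mathbb R)$ with $\dim L<\dim E<\infty$, and let $j:E\to\mathrm{Homeo}(X_\sigma)$, $j(s)=g_s$, continuous and injective with $j(E)\subset i(L)$. We look for an open piece of $E$ that embeds in $L$. Write $L=\bigcup_mK_m$ with countably many compact $K_m$. Each $i(K_m)$ is compact, hence closed in $\mathrm{Homeo}(X_\sigma)$, so the sets $j^{-1}(i(K_m))$ are closed; and they cover $E$. By the Baire category theorem one of them contains a closed ball $B$ of $E$. The continuous injection $i|_{K_m}$ of a compact space into a Hausdorff space is a homeomorphism onto its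 image, so $(i|_{K_m})^{-1}\circ j|_B$ is a topological embedding of $B$ into $L$. Shrinking $B$, we embed a ball of dimension $\dim E$ into a chart $\mathbb R^{\dim L}$, hence into a proper linear subspace of $\mathbb R^{\dim E}$. This contradicts invariance of domain.

**Step 3: not $C^0$-closed.** Take $s\in C^0(\mathbb T/F,\mathbb R)$ that is not $C^1$, and smooth $s_m\to s$ uniformly on $\mathbb T/F$. Then $g_{s_m}\in\mathcal Z^\infty(f_\sigma)$ and $g_{s_m}\to g_s$ in $\mathrm{Homeo}(X_\sigma)$. If $g_s$ were $C^1$, its continuous lift $(h,\theta)\mapsto(a_{s(\theta)}h,\theta)$ to the covering $G\to X_\sigma$ would be $C^1$; restricting to $h=e$ would make $\theta\mapsto a_{s(\theta)}$, and so $s$, of class $C^1$. So $g_s\notin\mathcal Z^1(f_\sigma)\supset\mathcal Z^r(f_\sigma)$. $\square$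

**Proof of Theorem 1, part 2.** Conjugation by the $C^\infty$ diffeomorphism $\Phi_n$ is a homeomorphic isomorphism $\mathrm{Homeo}(X_{\rho_n})\to\mathrm{Homeo}(X_\rho)$ and carries $\mathcal Z^\infty(f_{\rho_n})$ onto $\mathcal Z^\infty(f_n)$. So Lemma 1 with $\sigma=\rho_n$ and $r=\infty$ transfers to $f_n$. Together with Section 4 this proves part 2. $\blacksquare$

Every $C^1$-neighborhood, even every $C^\infty$-neighborhood, of the affine $K$-map $f_0$ contains some $f_n$, so the conjecture fails. Note that $f_n$ itself is not ergodic, since $f_{\rho_n}$ is not.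

## 6. The invariant line fields of a fibered map

For Theorems 2 and 3 we need control of all $C^1$ maps in the centralizer, and for Theorem 3 we allow a motion of $\theta$. For an orientation-preserving $R\in\mathrm{Diff}^\infty(\mathbb T)$ commuting with all $\tau_{\rho(\gamma)}$, set
$$f_{\rho,R}\big((h,\theta)\Gamma_\rho\big)=(ah,R(\theta))\Gamma_\rho ,$$
which is well defined by (1). Let $X^\pm,X^0,\partial_\theta$ be the vector fields on $X_\rho$ generating left translations by $u^\pm_t$, $a_t$, and $\mathbb T$. They form a global frame.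

**Lemma 2.** Suppose $|\log R'|\le\lambda/4$. Let $f=f_{\rho,R}$ and $g\in\mathcal Z^1(f)$. Then $Dg\,X^\pm(x)=c^\pm(x)X^\pm(gx)$ with $c^\pm$ continuous, nowhere $0$, and $c^\pm\circ f=c^\pm$. Moreover $g$ maps $H$-orbits onto $H$-orbits.

**Step 1: characterize $\mathbb RX^\pm$ by growth.** By (2), $f(u^\pm_tx)=u^\pm_{e^{\pm\lambda}t}f(x)$, so
$$Df\,X^\pm=e^{\pm\lambda}X^\pm\circ f,\qquad Df\,X^0=X^0\circ f,\qquad Df\,\partial_\theta=R'(\theta)\,\partial_\theta\circ f .$$
In the frame $(X^+,X^-,X^0,\partial_\theta)$, $Df^{-m}$ multiplies the four components of a vector by $e^{-m\lambda}$, $e^{m\lambda}$, $1$, and a number in $[e^{-m\lambda/4},e^{m\lambda/4}]$. After multiplication by $e^{m\lambda/2}$ the first factor tends to $0$ and the other three tend to $\infty$ (the last is at least $e^{m\lambda/4}$). Hence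
$$\mathbb RX^+=\{v:\ e^{m\lambda/2}\,|Df^{-m}v|\to0\text{ as }m\to\infty\}.$$
Replacing $f^{-1}$ by $f$, where the factors are $e^{m\lambda}$, $e^{-m\lambda}$, $1$ and a number in the same interval, we get $\mathbb RX^-=\{v:e^{m\lambda/2}|Df^mv|\to0\}$.

**Step 2: $Dg$ preserves these lines.** From $gf=fg$ we get $Df^{-m}Dg\,v=Dg\,Df^{-m}v$, whose norm is at most $\|Dg\|_\infty|Df^{-m}v|$. So $Dg$ maps $\mathbb RX^+$ into itself, and similarly $\mathbb RX^-$. This defines $c^\pm$, which is continuous since $g$ is $C^1$ and nowhere zero since $Dg$ is invertible. Comparing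
$$Dg\,Df\,X^\pm(x)=e^{\pm\lambda}c^\pm(fx)X^\pm(gfx),\qquad Df\,Dg\,X^\pm(x)=e^{\pm\lambda}c^\pm(x)X^\pm(fgx)$$
gives $c^\pm\circ f=c^\pm$.

**Step 3: orbits go to orbits.** The curve $y(t)=g(u^\pm_tx)$ satisfies $y'(t)=c^\pm(u^\pm_tx)X^\pm(y(t))$, and so does $u^\pm_{T(t)}g(x)$ with $T(t)=\int_0^tc^\pm(u^\pm_vx)\,dv$. By uniqueness of solutions,
$$g(u^\pm_tx)=u^\pm_{T(t)}g(x). \tag{7}$$
So $g(U^\pm x)\subset U^\pm g(x)$. Since $U^\pm$ generate $H$, $g(Hx)\subset Hg(x)$. The same holds for $g^{-1}\in\mathcal Z^1(f)$, so $g^{-1}(Hg(x))\subset Hx$, and $g(Hx)=Hg(x)$. $\square$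

## 7. The centralizer of $f_\rho$ for every $\rho$

We prove Theorem 2. Let $f=f_\rho$, $\Gamma_1=\ker\rho$, and $x_\theta=(e,\theta)\Gamma_\rho$, so $(h,\theta)\Gamma_\rho=hx_\theta$. If $(h'k,\theta)=(k\gamma,\theta+\rho(\gamma))$, then $\gamma\in\Gamma_1$ and $h'=k\gamma k^{-1}$. So
$$\mathrm{Stab}_H\big((k,\theta)\Gamma_\rho\big)=k\Gamma_1k^{-1},\qquad x_{\theta+\rho(\gamma)}=\gamma^{-1}x_\theta, \tag{8}$$
the second because $(e,\theta+\rho(\gamma))=(\gamma^{-1},\theta)(\gamma,\rho(\gamma))$.

A discrete normal subgroup of the connected group $H$ is central, hence trivial. So any normal subgroup of $H$ contained in a stabilizer (8) is trivial. In particular $H$ acts faithfully on $X_\rho$, and on each single orbit.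

**Step 1: the normalizers of $\Gamma_1$ and $\Gamma_0$ in $PGL(2,\mathbb R)$ are discrete.** This will make continuously varying normalizing elements constant. Let $\Delta$ be $\Gamma_1$ or $\Gamma_0$. Its normalizer is closed, because $\Delta$ is closed, so it is a Lie group. Its identity component $N^0$ lies in $H$. For $\delta\in\Delta$ the map $m\mapsto m\delta m^{-1}$ from the connected $N^0$ to the discrete $\Delta$ is constant, so $N^0$ centralizes $\Delta$. Suppose $N^0\ne\{e\}$. Then it contains a nontrivial one-parameter group, and hence an $m$ with $m^2\neq e$. Let $\tilde m\in SL(2,\mathbb R)$ be a lift. If $\operatorname{tr}\tilde m=0$, Cayley–Hamilton gives $\tilde m^2=-I$, so $m^2=e$, which is excluded; so $\operatorname{tr}\tilde m\ne0$. If $\delta$ commutes with $m$ in $PSL(2,\mathbb R)$, a lift satisfies $\tilde\delta\tilde m\tilde\delta^{-1}=\pm\tilde m$, and comparing traces forces the plus sign. The centralizer of the non-central element $\tilde m$ in $SL(2,\mathbb R)$ consists of polynomials in $\tilde m$, so it is abelian. Hence $\Delta$ is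 abelian. But $\Delta\supset\Gamma_1\supset[\Gamma_0,\Gamma_0]$, as $\mathbb T$ is abelian, so $\Gamma_0$ would be solvable. It is not: sending the standard generators $A_i\mapsto x_i$, $B_i\mapsto1$ kills the relation $\prod[A_i,B_i]$ and maps $\Gamma_0$ onto a free group of rank $\mathbf g\ge2$.

**Step 2: $c^\pm$ is constant on $H$-orbits.** Let $g\in\mathcal Z^r(f)$, and take $c^\pm$ from Lemma 2 with $R=\mathrm{id}$. If $\rho(\Gamma_0)$ is infinite, $f$ is mixing by Section 3, hence ergodic for Haar measure, which has full support; the continuous invariant functions $c^\pm$ are constant on $X_\rho$. If $\rho(\Gamma_0)$ is finite, $\Gamma_1$ has finite index in $\Gamma_0$, so it is cocompact in $H$, and $Hx_\theta\cong H/\Gamma_1$ is compact. On it $f$ acts as $L_a$, which is ergodic by Howe–Moore, and the same argument shows that $c^\pm$ is constant on $Hx_\theta$. In both cases put $c^\pm(\theta)=c^\pm(x_\theta)$. This is a continuous function on $\mathbb T$. It is $\rho(\Gamma_0)$-invariant by (8), and of constant sign because it never vanishes.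

**Step 3: $g$ is equivariant up to an automorphism of $H$.** Fix $\theta$ and write $c^\pm=c^\pm(\theta)$. By (7) with constant $c^\pm$,
$$g(u^\pm_ty)=u^\pm_{c^\pm t}g(y)\qquad(y\in Hx_\theta).$$
Let $p:\mathbb R*\mathbb R\to H$ be the surjection from the free product given by $U^+$ and $U^-$, and $\hat\varphi$ the automorphism of $\mathbb R*\mathbb R$ scaling the two factors by $c^+$ and $c^-$. By induction on word length, $g(p(w)y)=p(\hat\varphi(w))g(y)$ for $y\in Hx_\theta$. If $p(w)=e$, then $p(\hat\varphi(w))$ fixes every point of $g(Hx_\theta)=Hg(x_\theta)$, and since $H$ acts faithfully on this orbit, $p(\hat\varphi(w))=e$. So $\hat\varphi(\ker p)\subset\ker p$. The map $g^{-1}:Hg(x_\theta)\to Hx_\theta$ scales by $1/c^\pm$, so the same argument gives $\hat\varphi^{-1}(\ker p)\subset\ker p$. Hence $\hat\varphi$ induces an automorphism $\varphi_\theta$ of $H$ with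
$$\varphi_\theta(u^\pm_t)=u^\pm_{c^\pm t},\qquad g(hy)=\varphi_\theta(h)g(y)\quad(y\in Hx_\theta). \tag{9}$$

**Step 4: $c^+c^-=1$, and $\varphi_\theta$ is a conjugation.** The element
$$w=u^+_1u^-_{-1}u^+_1=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$$
conjugates $U^+$ onto $U^-$. Applying $\varphi_\theta$, which preserves $U^+$ and $U^-$, the element
$$\varphi_\theta(w)=u^+_{c^+}u^-_{-c^-}u^+_{c^+}=\pm\begin{pmatrix}1-c^+c^-&\ast\\-c^-&1-c^+c^-\end{pmatrix}$$
also conjugates $U^+$ onto $U^-$. The only line fixed by $U^+$ is $\mathbb Re_1$, and the only one fixed by $U^-$ is $\mathbb Re_2$, so $\varphi_\theta(w)$ maps $\mathbb Re_1$ to $\mathbb Re_2$. This forces $1-c^+c^-=0$.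

Write $c^+(\theta)=(-1)^\iota e^{s(\theta)}$, with $\iota$ independent of $\theta$ because the sign is constant; then $c^-(\theta)=(-1)^\iota e^{-s(\theta)}$. Since $\kappa u^\pm_t\kappa^{-1}=u^\pm_{-t}$, conjugation by $a_{s(\theta)}\kappa^\iota$ agrees with $\varphi_\theta$ on $U^\pm$, hence on $H$. The function $s$ is continuous on $\mathbb T$ and $\rho(\Gamma_0)$-invariant.

**Step 5: the formula for $g$.** Now let $\theta$ run over $\mathbb R$, and lift the $C^r$ curve $\theta\mapsto g(x_\theta)$ to the covering $G$: $g(x_\theta)=(k(\theta),\psi(\theta))\Gamma_\rho$ with $k:\mathbb R\to H$ and $\psi:\mathbb R\to\mathbb T$ of class $C^r$. By (9) and injectivity of $g$, $h$ fixes $x_\theta$ if and only if $\varphi_\theta(h)$ fixes $g(x_\theta)$. With (8) this says $\varphi_\theta(\Gamma_1)=k(\theta)\Gamma_1k(\theta)^{-1}$, that is, $k(\theta)^{-1}a_{s(\theta)}\kappa^\iota$ normalizes $\Gamma_1$. It is continuous in $\theta$ with values in a discrete group (Step 1), so it is a constant, which we call $n^{-1}$. Thus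
$$k(\theta)=a_{s(\theta)}\kappa^\iota n .$$
So $a_{s(\theta)}=k(\theta)n^{-1}\kappa^{\iota}$ is $C^r$ in $\theta$, $s$ is $C^r$, and $\kappa^\iota n=a_{-s(\theta)}k(\theta)\in H$. By (9), since $\varphi_\theta$ is conjugation by $a_{s(\theta)}\kappa^\iota$,
$$g\big((h,\theta)\Gamma_\rho\big)=\varphi_\theta(h)g(x_\theta)=\big(a_{s(\theta)}\kappa^\iota h\,n,\ \psi(\theta)\big)\Gamma_\rho .$$

**Step 6: the conditions on $n$ and $\psi$.** Let $\gamma\in\Gamma_0$ and let $t\in\mathbb R$ represent $\rho(\gamma)$. The pairs $(h\gamma,\theta+t)$ and $(h,\theta)$ represent the same point, and $s(\theta+t)=s(\theta)$. Comparing images, there is $\gamma'\in\Gamma_0$ with $a_{s(\theta)}\kappa^\iota h\gamma n=a_{s(\theta)}\kappa^\iota hn\gamma'$ and $\psi(\theta+t)=\psi(\theta)+\rho(\gamma')$. So $\gamma'=n^{-1}\gamma n$ and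
$$\psi(\theta+t)=\psi(\theta)+\rho(n^{-1}\gamma n).$$
With $\gamma=e$, $t=1$ we see that $\psi$ is 1-periodic, so it is a map of $\mathbb T$ with the required equivariance. Also $n^{-1}\Gamma_0n\subset\Gamma_0$. Conjugation by $n$ preserves the Haar measure of $H$ (inner automorphisms do, and conjugation by $\kappa$ is an involution), so both lattices have the same covolume and the inclusion is an equality. Hence $n\in N_{PGL(2,\mathbb R)}(\Gamma_0)$.

It remains to see that $\psi$ is a diffeomorphism. The map $g^{-1}\in\mathcal Z^r(f)$ has the same form with some data $s',\iota',n',\psi'$. The relation $g^{-1}g=\mathrm{id}$ gives, for each $(h,\theta)\in H\times\mathbb R$, a $\gamma\in\Gamma_0$ with $a_{s'(\psi(\theta))}\kappa^{\iota'}a_{s(\theta)}\kappa^\iota hnn'=h\gamma$ and $\psi'(\psi(\theta))=\theta+\rho(\gamma)$. The first equation shows that $\gamma$ depends continuously on $(h,\theta)$, so it is constant, and $\psi'\circ\psi$ is a rotation. Likewise $\psi\circ\psi'$ is a rotation. So $\psi$ is bijective and its inverse is $\psi'$ followed by a rotation,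 which is $C^r$: $\psi\in\mathrm{Diff}^r(\mathbb T)$.

**Step 7: conversely, all such maps occur.** Given data as in (4), let $\tilde g(h,\theta)=(a_{s(\theta)}\kappa^\iota hn,\psi(\theta))$. The first entry lies in $H$, because $\kappa^\iota hn=(\kappa^\iota h\kappa^{-\iota})(\kappa^\iota n)$ and $H$ is normal. Since $\kappa^2=e$ in $PGL(2,\mathbb R)$ and $\kappa$ commutes with $a_s$, the $C^r$ map $(h,\theta)\mapsto(a_{-s(\psi^{-1}\theta)}\kappa^\iota hn^{-1},\psi^{-1}(\theta))$ is inverse to $\tilde g$. Next,
$$\tilde g(h\gamma,\theta+\rho(\gamma))=\big(a_{s(\theta)}\kappa^\iota hn\cdot n^{-1}\gamma n,\ \psi(\theta)+\rho(n^{-1}\gamma n)\big)=\tilde g(h,\theta)\,\big(n^{-1}\gamma n,\rho(n^{-1}\gamma n)\big),$$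
and $(\gamma,\rho(\gamma))\mapsto(n^{-1}\gamma n,\rho(n^{-1}\gamma n))$ is an automorphism of $\Gamma_\rho$. So $\tilde g$ descends to a $C^r$ diffeomorphism of $X_\rho$. It commutes with $f_\rho$ because $a$ commutes with $a_s$ and $\kappa$. This proves the classification.

The data are not unique: replacing $(n,\psi)$ by $(n\gamma,\psi+\rho(\gamma))$ with $\gamma\in\Gamma_0$ gives the same map, by (1). For instance $s=0$, $\iota=0$, $n=\gamma$, $\psi=\tau_{\rho(\gamma)}$ is the identity.

**Step 8: finite image.** This is Lemma 1; "infinite-dimensional" is its first claim.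

**Step 9: infinite image, the maps.** Now $\rho(\Gamma_0)$ is dense. The invariant continuous function $s$ is constant. For $\alpha\in\rho(\Gamma_0)$ the difference $\psi(\theta+\alpha)-\psi(\theta)$ does not depend on $\theta$; by density and continuity this holds for all $\alpha\in\mathbb T$. Hence $\alpha\mapsto\psi(\alpha)-\psi(0)$ is a continuous endomorphism of $\mathbb T$, and as $\psi$ is a diffeomorphism, $\psi(\theta)=\varepsilon\theta+\theta_1$ with $\varepsilon=\pm1$. So the map (4) equals $L_{(a_s\kappa^\iota n,\,\theta_1)}\circ\Psi$ with $\Psi(h,\theta)=(n^{-1}hn,\varepsilon\theta)$. The automorphism $\Psi$ preserves $\Gamma_\rho$, because the equivariance of $\psi$ says $\varepsilon\rho(\gamma)=\rho(n^{-1}\gamma n)$. So all these maps are smooth and affine, and $\mathcal Z^1(f_\rho)=\mathcal Z^\infty(f_\rho)=:Z$.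

**Step 10: infinite image, finite index.** Let $Z_0=\{L_{a_s}\hat\tau_t:s\in\mathbb R,\ t\in\mathbb T\}$, the image of $\mathbb R\times\mathbb T$ in $Z$. The parametrization is injective: if $(a_sh,\theta+t)\Gamma_\rho=(h,\theta)\Gamma_\rho$ for all $h,\theta$, then $h^{-1}a_sh\in\Gamma_0$ is constant in $h$, so $a_s$ is central and $s=0$; the corresponding $\gamma$ is $e$, and $t=0$. $Z_0$ is normal in $Z$: if $g$ is the map (4), then $g\,L_{a_{s'}}\hat\tau_t=L_{a_{s'}}\hat\tau_{\varepsilon t}\,g$.

Two elements of $Z$ with the same coset $n\Gamma_0$ and the same $\varepsilon$ can be written with the same $n$, by the non-uniqueness noted in Step 7. They then have the same $\iota$, since $\iota$ is determined by $n$ through $\kappa^\iota n\in H$, and so they differ by an element of $Z_0$. Therefore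
$$[Z:Z_0]\le2\,[N_{PGL(2,\mathbb R)}(\Gamma_0):\Gamma_0].$$
The index on the right is finite. Otherwise there are infinitely many distinct cosets $n_k\Gamma_0$; as $\Gamma_0$ is cocompact in $PGL(2,\mathbb R)$, we may choose the representatives $n_k$ in a compact set and pass to a convergent subsequence. The normalizer is closed and discrete, so this subsequence is eventually constant, a contradiction.

**Step 11: infinite image, closedness and the Lie structure.** Let $L_{a_{s_k}}\hat\tau_{t_k}\to g$ in $\mathrm{Homeo}(X_\rho)$. Suppose $s_k\to+\infty$ along a subsequence. By (2), $a_{s_k}u^+_{e^{-s_k}}=u^+_1a_{s_k}$, so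
$$L_{a_{s_k}}\hat\tau_{t_k}\big(u^+_{e^{-s_k}}x\big)=u^+_1\,L_{a_{s_k}}\hat\tau_{t_k}(x),\qquad u^+_{e^{-s_k}}x\to x .$$
By uniform convergence the left side tends to $g(x)$ and the right side to $u^+_1g(x)$. So $g(x)=u^+_1g(x)$ for all $x$, and $u^+_1$ acts trivially on $X_\rho$, which contradicts faithfulness. If $s_k\to-\infty$ along a subsequence, use $a_{s_k}u^-_{e^{s_k}}=u^-_1a_{s_k}$ in the same way. So $(s_k)$ is bounded. Every subsequence of $(s_k,t_k)$ then has a further subsequence converging to some $(s,t)$, and then $g=L_{a_s}\hat\tau_t$. By injectivity, $(s,t)$ is the same for all subsequences, so $(s_k,t_k)\to(s,t)$. Thus $Z_0$ is closed in $\mathrm{Homeo}(X_\rho)$, and $\mathbb R\times\mathbb T\to Z_0$ is a homeomorphism for the $C^0$ topology.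

Finally, $Z$ is a finite union of closed cosets of $Z_0$, hence $C^0$-closed, and $Z_0$, being closed of finite index, is open in $Z$. A topological group with an open subgroup that is a Lie group is a Lie group, since conjugations restrict to continuous, hence smooth, automorphisms of the identity component. So $Z$ is a 2-dimensional Lie group. $\blacksquare$

## 8. A circle diffeomorphism with nearly periodic powers and unbounded derivatives

To prove Theorem 3 we add a motion $R$ on the space $\mathbb T/F$ of $H$-orbits, so that what a centralizer element does on $\mathbb T/F$ must commute with $R$. The obvious choice, an irrational rotation $R=\tau_\alpha$, does not help: then all $\hat\tau_t$ commute with $f_{\sigma,R}$, and they induce all rotations on $\mathbb T/F$. We need an $R$ that is topologically but not smoothly a rotation, and that still has powers close to the identity.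

Recall that an orientation-preserving homeomorphism of $\mathbb T$ has a rotation number in $\mathbb T$. It is invariant under orientation-preserving conjugacy, it is continuous in the $C^0$ topology, and for $\tau_\alpha$ it equals $\alpha$. Denjoy's theorem says that an orientation-preserving $C^2$ diffeomorphism with irrational rotation number $\alpha$ is conjugate to $\tau_\alpha$ by an orientation-preserving homeomorphism.

**Lemma 3.** Let $q\ge1$ and let $\mathcal O$ be a neighborhood of $\mathrm{id}$ in $\mathrm{Diff}^\infty(\mathbb T)$. There is an orientation-preserving $R\in\mathcal O$ commuting with $\tau_{1/q}$, with irrational rotation number, with $\sup_j\|DR^j\|_\infty=\infty$, and with integers $Q_k\ge1$ such that $R^{Q_k}\to\mathrm{id}$ in $C^\infty$.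

The proof is by the Anosov–Katok method: $R$ is a limit of conjugated rational rotations whose conjugacies become wilder. Let $d$ be a complete metric for the $C^\infty$ topology on $\mathrm{Diff}^\infty(\mathbb T)$; for example, add a standard $C^\infty$ distance of two maps to that of their inverses. Let $B(\mathrm{id},\epsilon)\subset\mathcal O$.

**Step 1: set-up of the induction.** Put $H_0=\mathrm{id}$ (the letters $H_k$, $h_k$ denote circle diffeomorphisms in this proof only), choose a rational $\alpha_1=p_1/Q_1$ with $d(\tau_{\alpha_1},\mathrm{id})<\epsilon/2$, and put $R_0=\tau_{\alpha_1}$. All fractions $p_k/Q_k$ are reduced, and the $\alpha_k$ are real numbers.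

**Step 2: a wilder conjugacy that does not change the current map.** Let $k\ge1$, and let $H_{k-1}$ and $\alpha_k=p_k/Q_k$ be given, with $R_{k-1}=H_{k-1}\tau_{\alpha_k}H_{k-1}^{-1}$. Let $N=qQ_k$ and
$$h_k(\theta)=\theta+\frac b{2\pi N}\sin2\pi N\theta,\qquad 0<b<1 .$$
Its derivative $1+b\cos2\pi N\theta$ is positive and ranges over $[1-b,1+b]$, so $h_k$ is an orientation-preserving diffeomorphism. It commutes with $\tau_{1/N}$, hence with $\tau_{\alpha_k}$ and $\tau_{1/q}$. Put $H_k=H_{k-1}h_k$. From $DH_k(\theta)=DH_{k-1}(h_k\theta)\,Dh_k(\theta)$,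
$$\frac{\max DH_k}{\min DH_k}\ge\frac{\min DH_{k-1}}{\max DH_{k-1}}\cdot\frac{1+b}{1-b}>k+1$$
for $b$ close enough to $1$. Since
$$D(H_k\tau_tH_k^{-1})(H_k\theta)=\frac{DH_k(\theta+t)}{DH_k(\theta)},$$
the set of $t$ with $\|D(H_k\tau_tH_k^{-1})\|_\infty>k+1$ is open, and it is nonempty: choose $\theta$ where $DH_k$ is minimal and $\theta+t$ where it is maximal. Because $h_k$ commutes with $\tau_{\alpha_k}$, we have $R_{k-1}=H_k\tau_{\alpha_k}H_k^{-1}$, and $R_{k-1}^{Q_k}=\mathrm{id}$.

**Step 3: move the rotation a little.** Put $R_k=H_k\tau_{\alpha_{k+1}}H_k^{-1}$, where the rational $\alpha_{k+1}=p_{k+1}/Q_{k+1}\ne\alpha_k$ is so close to $\alpha_k$, with so large a denominator, that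

1. $d(R_k,R_{k-1})<\epsilon2^{-k-1}$;
2. $d(R_k^{Q_k},\mathrm{id})<2^{-k}$;
3. $\|DR_k^{n_k}\|_\infty>k+1$ for some $n_k\ge1$;
4. $d(R_k^{Q_i},R_{k-1}^{Q_i})<2^{-k}$ and $\|DR_k^{n_i}-DR_{k-1}^{n_i}\|_\infty<2^{-k}$ for all $i<k$;
5. $0<|\alpha_{k+1}-\alpha_k|<\dfrac1{2kQ_k}$, and $|\alpha_{k+1}-\alpha_k|\le\frac13|\alpha_k-\alpha_{k-1}|$ if $k\ge2$.

This is possible. The map $t\mapsto H_k\tau_tH_k^{-1}$ is continuous into $\mathrm{Diff}^\infty(\mathbb T)$ and takes the value $R_{k-1}$ at $\alpha_k$, so items 1 and 4 (finitely many fixed powers) hold for $\alpha_{k+1}$ close to $\alpha_k$. So does item 2, since $R_{k-1}^{Q_k}=\mathrm{id}$, and item 5. For item 3, $R_k^m=H_k\tau_{m\alpha_{k+1}}H_k^{-1}$, and the multiples of $\alpha_{k+1}$ modulo $1$ are all multiples of $1/Q_{k+1}$, so for large $Q_{k+1}$ one of them lies in the open set of Step 2.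

**Step 4: the limit.** By item 1, $(R_k)$ is Cauchy, so $R_k\to R\in\mathrm{Diff}^\infty(\mathbb T)$ with $d(R,\mathrm{id})<\frac\epsilon2+\sum_{k\ge1}\epsilon2^{-k-1}=\epsilon$; thus $R\in\mathcal O$. All $R_k$ are orientation-preserving and commute with $\tau_{1/q}$, so $R$ is and does too. Items 2 and 4 give $d(R^{Q_i},\mathrm{id})\le2^{-i}+\sum_{k>i}2^{-k}=2^{1-i}$, so $R^{Q_i}\to\mathrm{id}$ in $C^\infty$. Items 3 and 4 give $\|DR^{n_i}\|_\infty\ge i+1-\sum_{k>i}2^{-k}\ge i$, so the derivatives are unbounded.

**Step 5: irrational rotation number.** $R_k$ has rotation number $\alpha_{k+1}$ modulo $1$, so $R$ has rotation number $\alpha=\lim\alpha_k$. By item 5 the increments decrease at least by the factor $\frac13$, so with $1\pm(\frac13+\frac19+\cdots)=1\pm\frac12$,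
$$0<\tfrac12|\alpha_{k+1}-\alpha_k|\le|\alpha-\alpha_k|\le\tfrac32|\alpha_{k+1}-\alpha_k|<\frac1{kQ_k}.$$
If $\alpha=p/m$ were rational, then $\alpha\neq\alpha_k$ would give $|\alpha-\alpha_k|\ge\frac1{mQ_k}$, contradicting the last inequality for $k\ge m$. $\square$

## 9. Motion on the space of $H$-orbits

We prove Theorem 3.

**Step 1: the map $f$.** Let $\mathcal U$ be a $C^\infty$-neighborhood of $f_0=f_\rho$. By Section 4 there is $n$ with $f_n=\Phi_nf_{\rho_n}\Phi_n^{-1}\in\mathcal U$. Put $\sigma=\rho_n$; its finite image is cyclic, $F=\sigma(\Gamma_0)=\langle1/q\rangle$. For $R$ from Lemma 3 put $\hat R\big((h,\theta)\Gamma_\sigma\big)=(h,R\theta)\Gamma_\sigma$, well defined because $R$ commutes with $\tau_{1/q}$. Then $f_{\sigma,R}=\hat Rf_\sigma$. With $n$ fixed, take $\mathcal O$ so small that $|\log R'|\le\lambda/4$ and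
$$f:=\Phi_nf_{\sigma,R}\Phi_n^{-1}=(\Phi_n\hat R\Phi_n^{-1})\circ f_n\in\mathcal U .$$
Conjugation by $\Phi_n$ respects all $C^j$ topologies, so it suffices to study $\mathcal Z^r(f_{\sigma,R})$ on $X_\sigma$. The choice of $f$ does not depend on $r$.

**Step 2: a homomorphism $\beta$ to the circle.** The $H$-orbits in $X_\sigma$ are the fibers of the smooth submersion $X_\sigma\to\mathbb T/F$, $(h,\theta)\Gamma_\sigma\mapsto\theta+F$. By Lemma 2, each $g\in\mathcal Z^r(f_{\sigma,R})$ permutes them, so it induces a bijection $\bar g$ of $\mathbb T/F$. Since a submersion has smooth local sections, $\bar g$ and its inverse are $C^r$. It commutes with the diffeomorphism $\bar R$ induced by $R$ (and by $f_{\sigma,R}$). The map $g\mapsto\bar g$ is a homomorphism, continuous for the $C^0$ topologies.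

Identify $\mathbb T/F\cong\mathbb T$ by $\theta\mapsto q\theta$. Then $\bar R(q\theta)=qR(\theta)$, so $\|D\bar R^j\|_\infty=\|DR^j\|_\infty$, and the rotation number of $\bar R$ is $\omega=q\alpha$, irrational, where $\alpha$ is that of $R$. By Denjoy there is a homeomorphism $P$ with $P\bar RP^{-1}=\tau_\omega$. Now $P\bar gP^{-1}$ commutes with $\tau_\omega$, hence by density and continuity with all rotations, hence is itself a rotation $\tau_{\beta(g)}$. So $\beta:\mathcal Z^r(f_{\sigma,R})\to\mathbb T$ is a $C^0$-continuous homomorphism. Let $B$ be its image.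

**Step 3: $B\ne\mathbb T$.** Here the unbounded derivatives enter. Suppose $B=\mathbb T$. Then for each $t$ the map $P^{-1}\tau_tP$ equals some $\bar g$, so it is $C^1$ and therefore Lipschitz. The sets $B_m=\{t:P^{-1}\tau_tP\text{ is }m\text{-Lipschitz}\}$ are closed and cover $\mathbb T$. By Baire some $B_m$ contains an open interval $I$. Finitely many translates $I+t_i$ cover $\mathbb T$. For $t=t'+t_i$ with $t'\in I$ we have
$$P^{-1}\tau_tP=(P^{-1}\tau_{t'}P)(P^{-1}\tau_{t_i}P),$$
which is Lipschitz with constant $m$ times that of the $C^1$ map $P^{-1}\tau_{t_i}P$. So there is one $L$ such that all $P^{-1}\tau_tP$ are $L$-Lipschitz. In particular $\bar R^j=P^{-1}\tau_{j\omega}P$ has $\|D\bar R^j\|_\infty\le L$ for all $j$, contradicting $\sup_j\|DR^j\|_\infty=\infty$.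

**Step 4: not locally path-connected.** Let $0\le j\le r$, and consider a path in $\mathcal Z^r(f_{\sigma,R})$, continuous in the $C^j$ topology, from $\mathrm{id}$ to some $g$ with $\beta(g)\neq0$. It is continuous in $C^0$, so its image under $\beta$ is a connected subset of $\mathbb T$ containing two points, and it contains a nondegenerate interval. A subgroup of $\mathbb T$ containing an interval contains a neighborhood of $0$, hence is $\mathbb T$. So $B=\mathbb T$, which is excluded by Step 3. Hence the path component of $\mathrm{id}$ lies in $\ker\beta$.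

On the other hand, $\hat R$ commutes with $f_{\sigma,R}$, so $\hat R^{Q_k}\in\mathcal Z^\infty(f_{\sigma,R})$. We have $\hat R^{Q_k}\to\mathrm{id}$ in $C^\infty$ by Lemma 3, while $\beta(\hat R^{Q_k})=Q_k\omega\neq0$ because $\omega$ is irrational. So every $C^j$-neighborhood of $\mathrm{id}$ contains points outside the path component of $\mathrm{id}$. In a locally path-connected space path components are open, so $\mathcal Z^r(f_{\sigma,R})$ is not locally path-connected. A Lie group modelled on a topological vector space is locally path-connected, since balanced neighborhoods of $0$ are star-shaped. So $\mathcal Z^r(f_{\sigma,R})$, with any of these topologies, is not such a group.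

**Step 5: not $C^0$-closed.** By Denjoy, $R=P_1^{-1}\tau_\alpha P_1$ with a homeomorphism $P_1$. For $t\in\mathbb T$ choose integers $j_i$ with $j_i\alpha\to t$ in $\mathbb T$. Then $R^{j_i}\to P_1^{-1}\tau_tP_1$ uniformly; the limit commutes with $\tau_{1/q}$, so it defines a homeomorphism
$$g_t\big((h,\theta)\Gamma_\sigma\big)=(h,\,P_1^{-1}\tau_tP_1\theta)\Gamma_\sigma ,$$
and $\hat R^{j_i}\to g_t$ in $\mathrm{Homeo}(X_\sigma)$. On $\mathbb T/F$ it induces
$$\lim_i\bar R^{j_i}=\lim_iP^{-1}\tau_{j_i\omega}P=P^{-1}\tau_{qt}P,$$
because $j_i\omega=q\,j_i\alpha\to qt$. Since $B\ne\mathbb T$ and multiplication by $q$ maps $\mathbb T$ onto $\mathbb T$, we can choose $t$ with $qt\notin B$. If $g_t$ were in $\mathcal Z^r(f_{\sigma,R})$, then $\beta(g_t)=qt$ would lie in $B$. So $g_t\notin\mathcal Z^r(f_{\sigma,R})$, although it is a $C^0$-limit of the elements $\hat R^{j_i}$ of $\mathcal Z^\infty(f_{\sigma,R})\subset\mathcal Z^r(f_{\sigma,R})$. $\blacksquare$
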